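\title{A finitely generated noetherian simple domain of infinite injective dimension}

\begin{abstract}
We show that a finitely generated noetherian simple algebra of finite Krull dimension and finite Gelfand--Kirillov dimension can have infinite left and right injective dimension. Over a field of characteristic zero there is such a domain of Gelfand--Kirillov dimension $3$ and Krull dimension at most $4$; over any field that is not algebraic over a finite field there is one with both dimensions at most $4$. The examples are subalgebras $A$ of skew Laurent rings $R[z^{\pm1};\sigma]$, generated by $R$, $z^{-1}$ and $Iz$ for an ideal $I$ of finite codimension in a commutative regular domain $R$. The algebra $R/I$ is the endomorphism ring of the module $A/Az^{-1}$, and it governs the homological dimensions of $A$: the injective dimension is finite exactly when $R/I$ is self-injective, and the global dimension is finite exactly when $R/I$ is semisimple.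
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a field, rings are $k$-algebras, and ring homomorphisms are $k$-linear. \emph{Noetherian} means left and right noetherian, and a ring is \emph{finitely generated} if it is so as a $k$-algebra. Modules are left modules unless stated otherwise, and $X^{(\mathbb N)}$ is a direct sum of countably many copies of $X$.

\subsection*{The three dimensions}
An $A$-module $X$ has injective dimension at most $n$ if $\operatorname{Ext}^i_A(M,X)=0$ for all modules $M$ and all $i>n$. By Baer's criterion it is enough to have $\operatorname{Ext}^{n+1}_A(A/L,X)=0$ for every left ideal $L$. The \emph{left} (\emph{right}) \emph{injective dimension} of $A$ is the injective dimension of ${}_AA$ (of $A_A$). The global dimension $\operatorname{gldim}A$ is the supremum of the injective dimensions of all modules; for a noetherian ring the left and right versions agree.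

\emph{Krull dimension} is meant in the sense of Rentschler and Gabriel. One sets $\operatorname{Kdim}0=-1$, and for $n\ge0$ one says $\operatorname{Kdim}M\le n$ if in every descending chain of submodules $M\supset M_1\supset M_2\supset\cdots$ all but finitely many factors $M_i/M_{i+1}$ have Krull dimension at most $n-1$. Thus $\operatorname{Kdim}M\le0$ means that $M$ is artinian. The left Krull dimension of $A$ is $\operatorname{Kdim}{}_AA$; it bounds the Krull dimension of every finitely generated module, and for a commutative noetherian ring it is the usual Krull dimension.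

The \emph{Gelfand--Kirillov dimension} measures growth:
\[
\operatorname{GKdim}A=\sup_V\ \limsup_{n\to\infty}\frac{\log\dim_kV^n}{\log n},
\]
where $V$ runs over the finite-dimensional subspaces of $A$ that contain $1$.

\subsection*{The question}
A noetherian simple ring need not have finite injective dimension: Goodearl and Warfield constructed a noetherian simple domain $R[\theta;\delta]$ of infinite Krull dimension, over a field that is an infinite extension of $\mathbb Q$, whose injective dimension is infinite. The following question is posed in \cite{YZ}.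

\begin{quote}
\emph{Does every noetherian finitely generated simple ring of finite Krull (or Gelfand--Kirillov) dimension have finite left and right injective dimension?}
\end{quote}

The simplest cases suggest a positive answer. A commutative simple ring is a field. A noetherian simple ring of Krull dimension $0$ is artinian, hence a matrix ring over a division ring, and its injective dimension is $0$. A small commutative ring can have infinite injective dimension, as $k[\varepsilon,\eta]/(\varepsilon,\eta)^2$ does, but there the defect sits at a maximal ideal, and a simple ring has no ideal at which a defect could sit. One might therefore guess that a simple ring has infinite injective dimension only when it is very large, as in the example of Goodearl and Warfield.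

The answer is nevertheless no, under each of the two hypotheses and even under both at once. The ring $k[\varepsilon,\eta]/(\varepsilon,\eta)^2$ cannot be a factor ring of a simple ring, but it can be the endomorphism ring of a module, and this is enough to transfer its homological defect.

\subsection*{The construction and the results}
We fix the following data, referred to as (H). Let $R$ be a commutative finitely generated $k$-algebra which is a regular domain of Krull dimension $d$, let $\sigma$ be a $k$-automorphism of $R$, and let $I\subsetneq R$ be an ideal such that $S:=R/I$ is finite-dimensional over $k$. Assume: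
\begin{itemize}
\item[(H1)] the only ideals $M$ of $R$ with $\sigma(M)=M$ are $0$ and $R$;
\item[(H2)] $I+\sigma^n(I)=R$ for all $n\ne0$;
\item[(H3)] for every ideal $M\ne0$ of $R$, we have $M+\sigma^n(I)=R$ for all but finitely many $n\in\mathbb Z$.
\end{itemize}
The zero set of $I$ is a finite set of closed points. Condition (H2) says that its translates under the powers of $\sigma$ are pairwise disjoint, and (H3) says that a proper closed subset of $\operatorname{Spec}R$ meets only finitely many of these translates.

Let $B=R[z^{\pm1};\sigma]=\bigoplus_{n\in\mathbb Z}z^nR$ be the skew Laurent ring, with $zr=\sigma(r)z$ for $r\in R$. Put $I_n=\sigma^{-n}(I)$, and let $J_n=I_1I_2\cdots I_n$ for $n\ge1$ and $J_n=R$ for $n\le0$. Define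
\[
A=A(R,\sigma,I)=\bigoplus_{n\in\mathbb Z}A_n\subset B,\qquad A_n=z^nJ_n .
\]
We show in Lemma~\ref{lem:subalgebra} that $A$ is the subalgebra of $B$ generated by $R$, $z^{-1}$ and $Iz$.

\begin{theorem}\label{thm:main}
Under \textup{(H)}, $A$ is a finitely generated, left and right noetherian, simple domain with left and right Krull dimension at most $d+2$. For every finitely generated $S$-module $N$ there is a finitely generated left $A$-module $F(N)$ with
\[
\operatorname{Ext}^i_A(F(N),A)\cong\operatorname{Ext}^{i-1}_S(N,S)^{(\mathbb N)}\qquad(i\ge1).
\]
Hence, if $S$ is not self-injective, $A$ has infinite left and right injective dimension.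
\end{theorem}

\begin{theorem}\label{thm:examples}
\textup{(a)} Let $\operatorname{char}k=0$, $R=k[x^{\pm1},y^{\pm1}]$, $\sigma(x)=2x$, $\sigma(y)=3y$ and $I=(x-1,y-1)^2$. Then $A$, which is generated by
\[
x^{\pm1},\quad y^{\pm1},\quad z^{-1},\quad (x-1)^2z,\quad (x-1)(y-1)z,\quad (y-1)^2z,
\]
is a noetherian finitely generated simple domain with $\operatorname{GKdim}A=3$, left and right Krull dimension at most $4$, and infinite left and right injective dimension.

\textup{(b)} Let $k$ be any field that is not algebraic over a finite field. Then there is a noetherian finitely generated simple domain over $k$ with Gelfand--Kirillov dimension at most $4$, left and right Krull dimension at most $4$, and infinite left and right injective dimension.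
\end{theorem}

Within the family, the failure of $S$ to be self-injective is the only obstruction.

\begin{theorem}\label{thm:class}
Assume \textup{(H)}.
\begin{itemize}
\item[(a)] The left injective dimension of $A$ is finite if and only if the right injective dimension of $A$ is finite, if and only if $S=R/I$ is self-injective (Gorenstein). In that case both are at most $d+3$.
\item[(b)] $\operatorname{gldim}A<\infty$ if and only if $S$ is semisimple. In that case $\operatorname{gldim}A\le d+3$.
\end{itemize}
\end{theorem}

Section~\ref{sec:model} shows the mechanism by hand in one variable. Sections~\ref{sec:algebra}--\ref{sec:simple} prove Theorem~\ref{thm:main}, Section~\ref{sec:torus} proves Theorem~\ref{thm:examples}, and Section~\ref{sec:finite} proves Theorem~\ref{thm:class}. Condition (H2) is used throughout, (H3) only for the noetherian property, (H1) only for simplicity, and the regularity of $R$ only for Theorem~\ref{thm:class}. From now on we write $u=z^{-1}$.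

\section{A model in one variable}\label{sec:model}

Let $q\in k^*$ be an element that is not a root of unity, and let $R=k[x^{\pm1}]$, $\sigma(x)=qx$, $g=(x-1)^2$, $I=gR$. Then $S=k[\varepsilon]/(\varepsilon^2)$ with $\varepsilon=x-1$. The zero of $I_n$ is the point $q^n$. These points are distinct, which gives (H2); a nonzero Laurent polynomial has finitely many zeros, which gives (H3); and (H1) is a case of Lemma~\ref{lem:eigen} below.

Put $v=gz$. Then
\[
vu=g(x),\qquad uv=g(q^{-1}x),\qquad h(x)v^n=v^nh(q^{-n}x)\quad(h\in R),
\]
and the algebra generated by $R$, $u$, $v$ is $A=\bigoplus_{n\ge1}Ru^n\oplus\bigoplus_{n\ge0}Rv^n$. Consider the left module $Q=A/Au$. It has the projective resolution $0\to A\xrightarrow{\,\cdot u\,}A\to Q\to0$, so for every module $X$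
\[
\operatorname{Hom}_A(Q,X)=\{\xi\in X:u\xi=0\},\qquad \operatorname{Ext}^1_A(Q,X)=X/uX,\qquad \operatorname{Ext}^j_A(Q,X)=0\quad(j\ge2).
\]
In negative degrees $Au$ and $A$ coincide, and in degree $n\ge0$ the left ideal $Au$ is $Rv^{n+1}u=v^ngR$. Hence $Q=\bigoplus_{n\ge0}v^nS$ is a free right $S$-module. The element $u$ acts by
\[
u\cdot v^ns=g(q^{-1}x)v^{n-1}s=v^{n-1}(q^{-n}x-1)^2s\qquad(n\ge1),
\]
and $q^{-n}x-1$ is a unit of $S$ because $q^{-n}\ne1$. So $u$ maps $v^nS$ bijectively onto $v^{n-1}S$, its kernel is the degree zero part, and $\operatorname{End}_A(Q)\cong S$. This is the role of (H2): if $q^n=1$ for some $n\ge1$, then $u$ kills $v^nS$.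

Since $Q$ is free over $S$, the sequence $0\to k\to S\to k\to0$ of $S$-modules induces an exact sequence $0\to E\xrightarrow{\iota}Q\xrightarrow{\pi}E\to0$, where $E=Q/Q\varepsilon$ and $\iota\pi$ is right multiplication by $\varepsilon$. The module $E$ has a basis $e_0,e_1,\dots$ with $ue_0=0$ and $ue_n=(q^{-n}-1)^2e_{n-1}$.

\emph{Extensions of $E$ by $E$.} As $uE=E$, we have $\operatorname{Ext}^j_A(Q,E)=0$ for $j\ge1$, and $\operatorname{Hom}_A(Q,E)=ke_0$. In the sequence
\[
0\to\operatorname{Hom}_A(E,E)\xrightarrow{\pi^*}\operatorname{Hom}_A(Q,E)\xrightarrow{\iota^*}\operatorname{Hom}_A(E,E)\to\operatorname{Ext}^1_A(E,E)\to0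
\]
the map $\pi^*$ embeds a nonzero space into a line, so it is bijective, $\iota^*=0$, and $\operatorname{Ext}^1_A(E,E)=k$. Also $\operatorname{Ext}^{j+1}_A(E,E)\cong\operatorname{Ext}^j_A(E,E)$ for $j\ge1$. Thus $\operatorname{Ext}^j_A(E,E)=k$ for all $j$, and $A$ has infinite global dimension, like $S$.

\emph{Extensions of $E$ by $A$.} Here $\operatorname{Hom}_A(Q,A)=0$ and $\operatorname{Ext}^1_A(Q,A)=A/uA$, which vanishes in negative degrees and equals $Rv^n/g(q^{-1}x)Rv^n$ in degree $n\ge0$. Since $ur=\sigma^{-1}(r)u$, right multiplication by $r\in R$ on $Q$ induces left multiplication by $\sigma^{-1}(r)$ on $A/uA$. With this action each graded piece is a copy of $S$, so $\operatorname{Ext}^1_A(Q,A)\cong S^{(\mathbb N)}$. Consider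
\[
0\to\operatorname{Ext}^1_A(E,A)\xrightarrow{\pi^*}\operatorname{Ext}^1_A(Q,A)\xrightarrow{\iota^*}\operatorname{Ext}^1_A(E,A)\to\operatorname{Ext}^2_A(E,A)\to0 .
\]
The composite $\pi^*\iota^*$ is multiplication by $\varepsilon$ on $S^{(\mathbb N)}$, whose kernel equals its image. Since $\pi^*$ is injective, $\operatorname{im}\pi^*=\ker\iota^*=\ker(\pi^*\iota^*)=\operatorname{im}(\pi^*\iota^*)$, and so $\iota^*$ is onto. Hence $\operatorname{Ext}^2_A(E,A)=0$, and $\operatorname{Ext}^{j+1}_A(E,A)\cong\operatorname{Ext}^j_A(E,A)$ for $j\ge2$ gives the vanishing in all higher degrees.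

The last computation is the computation of $\operatorname{Ext}^1_S(k,S)=0$, moved up by one degree. To obtain nonzero groups we must replace $k[\varepsilon]/(\varepsilon^2)$ by an algebra that is not self-injective.

\begin{lemma}\label{lem:square}
Let $S=k[\varepsilon,\eta]/(\varepsilon,\eta)^2$. Then $\dim_k\operatorname{Ext}^j_S(k,S)=3\cdot2^{j-1}$ for all $j\ge1$.
\end{lemma}

\begin{proof}
The maximal ideal $V=k\varepsilon+k\eta$ satisfies $V^2=0$, so $V\cong k^2$ as a module and there is an exact sequence $0\to k^2\to S\to k\to0$. We have $\operatorname{Hom}_S(k,S)=V$. In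
\[
0\to\operatorname{Hom}_S(k,S)\to S\to\operatorname{Hom}_S(k^2,S)\to\operatorname{Ext}^1_S(k,S)\to0
\]
the first three terms have dimensions $2$, $3$, $4$, so the last has dimension $3$. For $j\ge1$ the long exact sequence gives $\operatorname{Ext}^{j+1}_S(k,S)\cong\operatorname{Ext}^j_S(k,S)^2$.
\end{proof}

This algebra is $R/\mathfrak m^2$ for a rational point $\mathfrak m$ of a smooth surface. Two things change in passing to two variables. The ideal $I$ is no longer principal, so the element $v$ is replaced by the space $Iz$ and comaximality of ideals takes over the role of the units $q^{-n}x-1$. And (H3) becomes a real condition, because a polynomial in two variables may vanish at infinitely many points of an orbit.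

\section{The algebra $A$ and its localization $B$}\label{sec:algebra}

Assume (H). In $B$ we have $rz^n=z^n\sigma^{-n}(r)$, and therefore
\begin{equation}\label{eq:mult}
(z^af)(z^bg)=z^{a+b}\sigma^{-b}(f)g\qquad(f,g\in R).
\end{equation}
Applying powers of $\sigma$ to (H2), we see that the ideals $I_n$, $n\in\mathbb Z$, are pairwise comaximal. We use the standard facts that an ideal comaximal with each of finitely many ideals is comaximal with their product, and that $\mathfrak a+\mathfrak b=R$ implies $\mathfrak a\mathfrak b=\mathfrak a\cap\mathfrak b$. In particular,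
\begin{equation}\label{eq:comax}
\text{if }\ \mathfrak a+\mathfrak b=R,\ \text{ the inclusion }\mathfrak a\subset R\text{ induces an isomorphism }\ \mathfrak a/\mathfrak a\mathfrak b\cong R/\mathfrak b .
\end{equation}
For integers $p,q$ let $I_{(p,q]}$ be the product of the $I_i$ with $p<i\le q$, which is also their intersection; it is $R$ if $q\le p$. Then $J_n=I_{(0,n]}$ and $\sigma^{-b}(I_{(p,q]})=I_{(p+b,q+b]}$.

\begin{lemma}\label{lem:subalgebra}
$A$ is a subalgebra of $B$, and $A_aA_b=A_{a+b}$ for $a,b\ge0$. It is generated by $R$, $u$ and $A_1=Iz$, and it is a finitely generated domain.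
\end{lemma}

\begin{proof}
By \eqref{eq:mult}, $A_aA_b=z^{a+b}I_{(b,a+b]}I_{(0,b]}$. An integer $i$ with $0<i\le a+b$ lies in $(0,b]$ or in $(b,a+b]$, so $I_{(b,a+b]}I_{(0,b]}\subset I_i$ for each such $i$, and the product lies in the intersection $J_{a+b}$. For $a,b\ge0$ the two intervals partition $(0,a+b]$, which gives equality. We have $A_1=zI_1=\sigma(I_1)z=Iz$, $A_n=A_1^n$ for $n\ge1$, and $A_{-n}=Ru^n$ for $n\ge0$. Finitely many algebra generators of $R$, the element $u$, and the elements $g_1z,\dots,g_sz$, where $I=(g_1,\dots,g_s)$, generate $A$. Finally $B$ is a domain, since by \eqref{eq:mult} the product of two nonzero terms of top degree is nonzero.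
\end{proof}

The next lemma halves the work.

\begin{lemma}\label{lem:op}
$A(R,\sigma,I)^{\mathrm{op}}\cong A(R,\sigma^{-1},\sigma^{-1}(I))$. The triple $(R,\sigma^{-1},\sigma^{-1}(I))$ satisfies \textup{(H)}, and $R/\sigma^{-1}(I)\cong S$ as rings.
\end{lemma}

\begin{proof}
Let $B'=R[w^{\pm1};\sigma^{-1}]$ and define the linear bijection $\psi:B\to B'$ by $\psi(z^nf)=fw^n$. Then
\[
\psi(z^af\cdot z^bg)=\sigma^{-b}(f)g\,w^{a+b}=gw^b\cdot fw^a=\psi(z^bg)\,\psi(z^af),
\]
so $\psi$ is an anti-isomorphism. It maps $A_n$ onto $J_nw^n=w^n\sigma^n(J_n)$, and for $n\ge1$ we have $\sigma^n(J_n)=I\sigma(I)\cdots\sigma^{n-1}(I)$. For the triple $(R,\sigma^{-1},I')$ with $I'=\sigma^{-1}(I)$, the ideal that plays the role of $J_n$ is $\sigma(I')\cdots\sigma^n(I')$, which is the same. Conditions (H1)--(H3) are unchanged when $\sigma$ is replaced by $\sigma^{-1}$ and $I$ by a translate, and $\sigma^{-1}$ induces $R/I\cong R/\sigma^{-1}(I)$.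
\end{proof}

Consequently, \emph{every statement about left modules that is proved under \textup{(H)} and involves only $d$ and the ring $S$ also holds for right modules.}

The ring $B$ arises from $A$ by inverting $u$. Call an $A$-module \emph{torsion} if each of its elements is killed by a power of $u$.

\begin{lemma}\label{lem:local}
Let $M$ be an $A$-module.
\begin{itemize}
\item[(a)] $B=\bigcup_{m\ge0}z^mA$, the union is ascending, and $B$ is a flat right $A$-module.
\item[(b)] The kernel and cokernel of $M\to B\otimes_AM$ are torsion, and $M$ is torsion if and only if $B\otimes_AM=0$.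
\item[(c)] If $u$ acts bijectively on $M$, then the $A$-module structure of $M$ extends to a $B$-module structure.
\item[(d)] $\operatorname{Ext}^i_A(M,W)\cong\operatorname{Ext}^i_B(B\otimes_AM,W)$ for every $B$-module $W$ and all $i\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $b\in B$ and $m$ large, $u^mb$ has components only in degrees $\le0$, where $A$ and $B$ agree; so $b\in z^mA$. Also $z^mA=z^{m+1}uA\subset z^{m+1}A$. An ascending union of free modules is flat.

(b), (c) Identify $z^mA\otimes_AM$ with $M$. Since $z^m\otimes\xi=z^{m+1}\otimes u\xi$, the group $B\otimes_AM$ is the direct limit of $M\xrightarrow{u}M\xrightarrow{u}\cdots$, and $M\to B\otimes_AM$ is the map from the first term. Its kernel consists of the elements killed by a power of $u$; the limit is zero exactly when all elements are of this kind; and the map is bijective when $u$ is. The cokernel is torsion because $u^m(z^m\otimes\xi)=1\otimes\xi$.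

(d) If $P_\bullet\to M$ is a projective resolution, then $B\otimes_AP_\bullet$ is a projective resolution of $B\otimes_AM$ by (a), and $\operatorname{Hom}_A(P_\bullet,W)=\operatorname{Hom}_B(B\otimes_AP_\bullet,W)$.
\end{proof}

\section{Torsion modules and the groups $\operatorname{Ext}^i_A(F(N),A)$}\label{sec:torsion}

By Lemma~\ref{lem:local}, the difference between $A$ and $B$ is carried by the torsion modules. We show that they are controlled by $S$.

\subsection*{The bimodule $Q$ and the functor $F$}
Let $Q=A/Au$, with generator $\bar1$. For $r\in R$ we have $Aur=A\sigma^{-1}(r)u\subset Au$, so $R$ acts on $Q$ on the right. Moreover $I=(Iz)u\subset Au$, so $QI=0$. Thus $Q$ is an $A$--$S$-bimodule, and $r\bar1=\bar1r$ for $r\in R$.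

By \eqref{eq:mult}, the degree $n$ part of $Au$ is $A_{n+1}u=z^n\sigma(J_{n+1})=z^nI_{(-1,n]}$. This is $z^nR$ for $n<0$ and $z^nIJ_n$ for $n\ge0$. So $Q_n=0$ for $n<0$, while for $n\ge0$ we have $J_n+I=R$ and \eqref{eq:comax} gives isomorphisms of right $S$-modules
\[
Q_n=z^nJ_n/z^nJ_nI\ \cong\ S,\qquad z^nf\mapsto f+I .
\]
Hence $Q$ is a free right $S$-module. Since $u\cdot z^nf=z^{n-1}f$, the map $u:Q_n\to Q_{n-1}$ corresponds to the identity of $S$ for $n\ge1$, and $uQ_0=0$.

For an $S$-module $N$ put
\[
F(N)=Q\otimes_SN=\bigoplus_{n\ge0}F(N)_n,\qquad F(N)_n=Q_n\otimes_SN .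
\]
The functor $F$ is exact and commutes with direct sums, and $F(S)=Q$. The map $\xi\mapsto\bar1\otimes\xi$ identifies $N$ with $F(N)_0$ as $R$-modules, and $F(N)_0$ generates $F(N)$ over $A$; so $F(N)$ is finitely generated when $N$ is. The map $u:F(N)_n\to F(N)_{n-1}$ is bijective for $n\ge1$. Therefore $u$ is surjective on $F(N)$, with kernel $F(N)_0$.

\begin{lemma}\label{lem:length}
\begin{itemize}
\item[(a)] Every nonzero submodule of $F(N)$ has nonzero intersection with $F(N)_0$.
\item[(b)] If $E$ is a simple $S$-module, then $F(E)$ is a simple $A$-module.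
\item[(c)] Every finitely generated torsion $A$-module has finite length, and its composition factors have the form $F(E)$ with $E$ a simple $S$-module.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\xi\ne0$ has top degree $n$, then $u^n$ kills the components of degree less than $n$ and maps the top component injectively into $F(N)_0$. So $0\ne u^n\xi\in F(N)_0$.

(b) A nonzero submodule meets $F(E)_0=E$ in a nonzero $R$-submodule, hence contains $F(E)_0$, which generates $F(E)$.

(c) As $S$ is finite-dimensional, it has a composition series, and the exact functor $F$ turns it into a composition series of $Q$ with factors $F(E)$. The module $A/Au^m$ has a filtration with factors $Au^i/Au^{i+1}\cong Q$, $0\le i<m$. A finitely generated torsion module is a quotient of a finite direct sum of modules $A/Au^m$.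
\end{proof}

\subsection*{Modules on which $u$ is surjective}
In Section~\ref{sec:model} the computations worked because $\operatorname{Ext}^1_A(Q,X)=X/uX$ vanishes when $uX=X$. The following proposition isolates this; all later computations of $\operatorname{Ext}$ rest on it.

\begin{proposition}\label{prop:div}
Let $X$ be an $A$-module with $uX=X$, and let $K=\{\xi\in X:u\xi=0\}$. Then $K$ is an $R$-submodule of $X$ with $IK=0$, and:
\begin{itemize}
\item[(a)] $\operatorname{Ext}^j_A(F(N),X)\cong\operatorname{Ext}^j_S(N,K)$ for every $S$-module $N$ and all $j\ge0$;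
\item[(b)] the map $\theta:F(K)\to X$, $\bar a\otimes\kappa\mapsto a\kappa$, is injective and its cokernel is a $B$-module;
\item[(c)] if $X$ is torsion, $\theta$ is an isomorphism.
\end{itemize}
\end{proposition}

\begin{proof}
For $\kappa\in K$ and $r\in R$ we have $ur\kappa=\sigma^{-1}(r)u\kappa=0$ and $I\kappa=(Iz)u\kappa=0$. The resolution $0\to A\xrightarrow{\,\cdot u\,}A\to Q\to0$ gives $\operatorname{Ext}^j_A(Q,X)=0$ for $j\ge1$ and a bijection $\operatorname{Hom}_A(Q,X)\to K$, $\varphi\mapsto\varphi(\bar1)$. It is $S$-linear for the action $(r\varphi)(\xi)=\varphi(\xi r)$, since $\varphi(\bar1r)=\varphi(r\bar1)=r\varphi(\bar1)$. The tensor--Hom adjunction therefore gives, naturally in $N$,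
\begin{equation}\label{eq:adj}
\operatorname{Hom}_A(F(N),X)\cong\operatorname{Hom}_S(N,K).
\end{equation}

(a) Let $P_\bullet\to N$ be a free resolution over $S$. Then $F(P_\bullet)\to F(N)$ is exact, and each $F(P_i)$ is a direct sum of copies of $Q$, so $\operatorname{Ext}^j_A(F(P_i),X)=0$ for $j\ge1$. A resolution by modules with this property computes $\operatorname{Ext}_A(-,X)$ just as a projective resolution does (dimension shifting). By \eqref{eq:adj}, $\operatorname{Hom}_A(F(P_\bullet),X)\cong\operatorname{Hom}_S(P_\bullet,K)$, whose cohomology is $\operatorname{Ext}_S(N,K)$.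

(b) The map $\theta$ corresponds to the identity of $K$ under \eqref{eq:adj}. It maps $F(K)_0$ bijectively onto $K$, so its kernel is zero by Lemma~\ref{lem:length}(a). Let $W$ be its cokernel. The action of $u$ on $W$ is surjective because $uX=X$. Suppose $\xi\in X$ and $u\xi=\theta(\zeta)$. Write $\zeta=u\zeta'$ with $\zeta'\in F(K)$. Then $\xi-\theta(\zeta')\in K\subset\operatorname{im}\theta$, so $\xi\in\operatorname{im}\theta$. Thus $u$ is bijective on $W$, and Lemma~\ref{lem:local}(c) applies.

(c) If $X$ is torsion, then $W$ is torsion and $u$ is injective on it, so $W=0$.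
\end{proof}

Taking $X=F(N')$, for which $K=N'$, we obtain for all $S$-modules $N,N'$
\begin{equation}\label{eq:FF}
\operatorname{Ext}^j_A(F(N),F(N'))\cong\operatorname{Ext}^j_S(N,N')\qquad(j\ge0).
\end{equation}
The proposition does not apply to $X=A$, but it applies to the other two terms of $0\to A\to B\to B/A\to0$.

\begin{lemma}\label{lem:BA}
The kernel of $u$ on $B/A$ is isomorphic to $S^{(\mathbb N)}$, and $B/A\cong Q^{(\mathbb N)}$ as left $A$-modules.
\end{lemma}

\begin{proof}
The kernel is $zA/A$, and its degree $n$ part is $z^nJ_{n-1}/z^nJ_n$. This is zero for $n\le0$. For $n\ge1$ we have $J_n=J_{n-1}I_n$ and $J_{n-1}+I_n=R$, so $J_{n-1}/J_n\cong R/I_n$ by \eqref{eq:comax}. An element $r\in R$ acts on the left as multiplication by $\sigma^{-n}(r)$, and $\sigma^{-n}$ induces an isomorphism $R/I\cong R/I_n$. So each degree $n\ge1$ contributes a free $S$-module of rank one. The module $B/A$ is torsion by Lemma~\ref{lem:local}(a), and $u$ is surjective on it. Proposition~\ref{prop:div}(c) gives $B/A\cong F(S^{(\mathbb N)})=Q^{(\mathbb N)}$.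
\end{proof}

\begin{proposition}\label{prop:ext}
For every finitely generated $S$-module $N$ and every $i\ge1$,
\[
\operatorname{Ext}^i_A(F(N),A)\cong\operatorname{Ext}^{i-1}_S(N,S)^{(\mathbb N)} .
\]
If $S$ is not self-injective, $A$ has infinite left and right injective dimension.
\end{proposition}

\begin{proof}
On $B$ the element $u$ acts bijectively, so Proposition~\ref{prop:div}(a) with $K=0$ gives $\operatorname{Ext}^j_A(F(N),B)=0$ for all $j\ge0$. The long exact sequence, Proposition~\ref{prop:div}(a) for $X=B/A$ and Lemma~\ref{lem:BA} yield
\[
\operatorname{Ext}^i_A(F(N),A)\cong\operatorname{Ext}^{i-1}_A(F(N),B/A)\cong\operatorname{Ext}^{i-1}_S(N,S^{(\mathbb N)}).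
\]
Since $N$ has a resolution by finitely generated free $S$-modules, the direct sum can be taken outside.

The ring $S$ is a finite product of commutative artinian local rings. If such a local ring has finite injective dimension, that dimension equals its depth, which is $0$ \cite[Theorem~3.1.17]{BH}. So if $S$ is not self-injective, its injective dimension is infinite, and by Baer's criterion for every $i\ge1$ there is a cyclic $S$-module $N$ with $\operatorname{Ext}^i_S(N,S)\ne0$. Then $\operatorname{Ext}^{i+1}_A(F(N),A)\ne0$, and the left injective dimension of $A$ is infinite. Lemma~\ref{lem:op} gives the statement on the right.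
\end{proof}

\section{Chain conditions}\label{sec:chains}

We first reduce the noetherian property to graded left ideals. The usual argument with leading terms needs an adjustment, because the degrees in $A$ are unbounded in both directions and lowering the top degree of an element does not terminate. What does terminate is lowering the length of the interval of degrees in which the element lives.

\begin{lemma}\label{lem:graded}
Let $C=\bigoplus_{n\in\mathbb Z}C_n$ be a graded ring with the ascending chain condition on graded left ideals. Then $C$ is left noetherian.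
\end{lemma}

\begin{proof}
For a left ideal $L$, $n\in\mathbb Z$ and $j\ge0$ let $L(n,j)=L\cap(C_{n-j}\oplus\cdots\oplus C_n)$, and put $L(n,-1)=0$. Let $\lambda_j(L)_n$ be the image of $L(n,j)$ under the projection to $C_n$, and $\lambda_j(L)=\bigoplus_n\lambda_j(L)_n$. Since $C_mL(n,j)\subset L(n+m,j)$, this is a graded left ideal. It increases with $j$ and with $L$.

If $L\subset L'$ and $\lambda_j(L)=\lambda_j(L')$ for all $j$, then $L=L'$. Indeed, we show by induction on $j$ that $L'(n,j)\subset L$ for all $n$. Given $a\in L'(n,j)$, choose $b\in L(n,j)$ with the same component in $C_n$; then $a-b\in L'(n-1,j-1)\subset L$.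

Now let $L_1\subset L_2\subset\cdots$ be left ideals. The chain $\lambda_i(L_i)$ is constant for $i\ge i_0$, say. For $i,j\ge i_0$ the ideal $\lambda_j(L_i)$ lies between $\lambda_{i_0}(L_{i_0})$ and $\lambda_m(L_m)$ with $m=\max(i,j)$, so it equals $\lambda_{i_0}(L_{i_0})$. For each of the finitely many $j<i_0$ the chain $(\lambda_j(L_i))_i$ stabilizes. Hence there is $i_1$ with $\lambda_j(L_i)=\lambda_j(L_{i_1})$ for all $j$ and all $i\ge i_1$, and $L_i=L_{i_1}$.
\end{proof}

A graded left ideal of $B$ has the form $\bigoplus_nz^nM$ for a single ideal $M$ of $R$, so $B$ is left noetherian. A graded left ideal of $A$ has the form $L=\bigoplus_nz^nM_n$ with ideals $M_n\subset J_n$ of $R$, and by \eqref{eq:mult} the conditions $(zI_1)L\subset L$ and $uL\subset L$ read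
\begin{equation}\label{eq:leftideal}
I_{n+1}M_n\subset M_{n+1}\subset M_n\qquad(n\in\mathbb Z).
\end{equation}
As $n\to-\infty$ the ideals $M_n$ increase, so they become constant. As $n\to+\infty$ there is, a priori, room for a choice at each step between the two bounds in \eqref{eq:leftideal}. Condition (H3) removes this room for large $n$.

\begin{proposition}\label{prop:noeth}
$A$ is left and right noetherian.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:op} and~\ref{lem:graded} it suffices to consider a chain $L^{(1)}\subset L^{(2)}\subset\cdots$ of graded left ideals, $L^{(j)}=\bigoplus_nz^nM^{(j)}_n$. Let $M^{(j)}=\bigcup_nM^{(j)}_n$, which equals $M^{(j)}_n$ for all sufficiently negative $n$. The ideals $M^{(j)}$ increase with $j$, so they equal a fixed ideal $M$ for $j\ge j_0$. If $M=0$, then $L^{(j)}=0$ for all $j$. Let $M\ne0$, and choose $n_0$ with $M^{(j_0)}_n=M$ for $n\le n_0$. For $j\ge j_0$ and $n\le n_0$ we have $M=M^{(j_0)}_n\subset M^{(j)}_n\subset M^{(j)}=M$, so the chain is constant in these degrees.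

By (H3) there is $n_1\ge\max(n_0,0)$ with $M+I_{n+1}=R$ for all $n\ge n_1$. Let $n\ge n_1$ and $j\ge j_0$. By \eqref{eq:leftideal}, $M^{(j)}_n$ contains $I_{(n_0,n]}M$, a product of ideals comaximal with $I_{n+1}$. So $M^{(j)}_n+I_{n+1}=R$. Since $n+1\ge1$, we also have $M^{(j)}_{n+1}\subset J_{n+1}\subset I_{n+1}$. Hence
\[
M^{(j)}_{n+1}\subset M^{(j)}_n\cap I_{n+1}=I_{n+1}M^{(j)}_n\subset M^{(j)}_{n+1}.
\]
Thus $M^{(j)}_{n+1}=I_{n+1}M^{(j)}_n$ for $n\ge n_1$, and $L^{(j)}$ is determined by the ideals $M^{(j)}_n$ with $n\le n_1$. The finitely many chains $(M^{(j)}_n)_j$ with $n_0<n\le n_1$ stabilize, and so does $(L^{(j)})_j$.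
\end{proof}

\begin{remark}\label{rem:H3}
The proof uses (H3) for the ideals $I_n$ with $n\to+\infty$; the right-hand statement uses it for $n\to-\infty$. The condition cannot be dropped. Keep (H2), and suppose that $0\ne f\in R$ satisfies $fR+I_{n+1}\ne R$ for infinitely many $n\ge0$. Let $L=A\cap Bf$, so that $M_n=J_n\cap fR$. If $L$ were finitely generated, then $A_m=A_1A_{m-1}$ for $m\ge1$ would give $L_{n+1}=A_1L_n$, that is $M_{n+1}=I_{n+1}M_n$, for all large $n$. Localize at a maximal ideal $\mathfrak m\supset fR+I_{n+1}$, where $J_n$ becomes the unit ideal, and let $\mathfrak b=(I_{n+1})_{\mathfrak m}$. The equality becomes $\mathfrak b\cap fR_{\mathfrak m}=f\mathfrak b$. But $f$ is nilpotent in the nonzero artinian local ring $R_{\mathfrak m}/\mathfrak b$, so there is $r\notin\mathfrak b$ with $fr\in\mathfrak b$, and $fr\notin f\mathfrak b$ because $R$ is a domain. So $A$ is not left noetherian.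
\end{remark}

Since finitely generated torsion modules have finite length, passing from $B$ to $A$ raises Krull dimension by at most one.

\begin{proposition}\label{prop:krull}
For every finitely generated $A$-module $M$ we have $\operatorname{Kdim}_AM\le\operatorname{Kdim}_B(B\otimes_AM)+1$. The left and right Krull dimensions of $A$ are at most $d+2$.
\end{proposition}

\begin{proof}
We have $\operatorname{Kdim}B\le\operatorname{Kdim}R+1=d+1$ by \cite[6.5.4]{MR}, so $\beta=\operatorname{Kdim}_B(B\otimes_AM)$ is an integer and we may use induction on $\beta$. If $\beta=-1$, then $M$ is torsion, hence of finite length by Lemma~\ref{lem:length}(c), and $\operatorname{Kdim}_AM\le0$. Let $\beta\ge0$ and $M\supset M_1\supset M_2\supset\cdots$. By flatness the modules $B\otimes_AM_i$ form a descending chain in $B\otimes_AM$ with factors $B\otimes_A(M_i/M_{i+1})$, and all but finitely many factors have Krull dimension at most $\beta-1$. The modules $M_i/M_{i+1}$ are finitely generated since $A$ is noetherian, so by induction $\operatorname{Kdim}_A(M_i/M_{i+1})\le\beta$ for those $i$. Hence $\operatorname{Kdim}_AM\le\beta+1$.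 Taking $M=A$ and using Lemma~\ref{lem:op}, we obtain the bounds.
\end{proof}

\section{Simplicity}\label{sec:simple}

We first show that $B$ is simple. This forces a nonzero ideal of $A$ to contain a power of $u$, and comaximality then produces the element $1$.

\begin{lemma}\label{lem:Bsimple}
$B$ is simple.
\end{lemma}

\begin{proof}
Let $H\ne0$ be an ideal of $B$. Multiplying by a power of $z$ turns any nonzero element of $H$ into one of the form $\sum_{i=0}^mr_iz^i$ with $r_0\ne0$; let $m\ge0$ be the least value that occurs. Let $\mathfrak a$ be the set of coefficients $r_0$ of all elements $\sum_{i=0}^mr_iz^i$ of $H$. It is a nonzero ideal of $R$, and conjugation by $z$ and by $u$ shows that $\sigma(\mathfrak a)=\mathfrak a$. By (H1), $\mathfrak a=R$, so $H$ contains an element $h=1+\sum_{i=1}^mr_iz^i$. For $r\in R$ the element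
\[
rh-hr=\sum_{i=1}^mr_i\bigl(r-\sigma^i(r)\bigr)z^i\in H
\]
lives in degrees $1,\dots,m$, so it is zero by minimality of $m$. Suppose $m\ge1$. Then $r_m\ne0$, again by minimality, and $\sigma^m(r)=r$ for all $r$ since $R$ is a domain. This contradicts (H2), because $I+\sigma^m(I)=I\ne R$. So $m=0$ and $1\in H$.
\end{proof}

\begin{proposition}\label{prop:simple}
$A$ is simple.
\end{proposition}

\begin{proof}
Let $H\ne0$ be an ideal of $A$. The left ideal $BH$ of $B$ is stable under right multiplication by $R$ and by $u$; we need stability under $z$. From $BHu\subset BH$ we get a chain $BH\subset BHz\subset BHz^2\subset\cdots$ of left ideals of the left noetherian ring $B$. So $BHz^m=BHz^{m+1}$ for some $m$, whence $BH=BHz$. Thus $BH$ is a nonzero two-sided ideal, and $1\in BH=\bigcup_mz^mH$ by Lemmas~\ref{lem:Bsimple} and~\ref{lem:local}(a). This means that $u^m\in H$ for some $m\ge1$. Then $H$ contains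
\[
A_mu^m=\sigma^m(J_m)=I_{(-m,0]}\qquad\text{and}\qquad u^mA_m=J_m=I_{(0,m]} .
\]
These two ideals of $R$ have no factor $I_i$ in common, so they are comaximal, and $1\in H$.
\end{proof}

Condition (H1) is necessary here: if $\sigma(M)=M$ with $0\ne M\ne R$, then $A\cap\bigoplus_nz^nM$ is an ideal of $A$ whose degree zero part is $M$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Combine Lemma~\ref{lem:subalgebra} with Propositions~\ref{prop:ext}, \ref{prop:noeth}, \ref{prop:krull} and~\ref{prop:simple}.
\end{proof}

\section{Examples on the two-dimensional torus}\label{sec:torus}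

In this section $R=k[x^{\pm1},y^{\pm1}]$, a regular domain with $d=2$, and $\mathfrak m=(x-1,y-1)$, $I=\mathfrak m^2$. Then $S$ has basis $1$, $\varepsilon=x-1$, $\eta=y-1$ and is the algebra of Lemma~\ref{lem:square}, which is not self-injective. By Theorem~\ref{thm:main}, to prove Theorem~\ref{thm:examples} it remains to verify (H1)--(H3) for a suitable $\sigma$ and to estimate the growth of $A$.

For an automorphism $\sigma$ of $R$, the ideal $\mathfrak m_n=\sigma^{-n}(\mathfrak m)$ is maximal with residue field $k$. It is the ideal of the point $c_n\in(k^*)^2$ at which $\sigma^{-n}(x)$ and $\sigma^{-n}(y)$ both take the value $1$, and $I_n=\mathfrak m_n^2$.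

\begin{lemma}\label{lem:orbit}
Suppose that the points $c_n$ are distinct, that their coordinates lie in a subfield $k_0\subset k$, and that every nonzero $f\in k_0[x^{\pm1},y^{\pm1}]$ vanishes at $c_n$ for only finitely many $n\in\mathbb Z$. Then \textup{(H2)} and \textup{(H3)} hold.
\end{lemma}

\begin{proof}
Squares of distinct maximal ideals are comaximal, which gives (H2). Let $M\ne0$ be an ideal and $0\ne f\in M$. Write $f=\sum_lb_lf_l$ with $b_l\in k$ linearly independent over $k_0$ and $0\ne f_l\in k_0[x^{\pm1},y^{\pm1}]$. Since $f_l(c_n)\in k_0$, the equation $f(c_n)=0$ forces $f_1(c_n)=0$, which holds for finitely many $n$. If $M+I_n\ne R$, then $M$ lies in a maximal ideal containing $\mathfrak m_n^2$, that is in $\mathfrak m_n$, and $f(c_n)=0$.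
\end{proof}

\begin{lemma}\label{lem:eigen}
Let $\Lambda$ be a Laurent polynomial ring over $k$, and let $\tau$ be an automorphism that multiplies each monomial by a scalar, with distinct scalars for distinct monomials. Then every nonzero ideal $\mathfrak a$ with $\tau(\mathfrak a)\subset\mathfrak a$ equals $\Lambda$.
\end{lemma}

\begin{proof}
Let $0\ne f\in\mathfrak a$ have the fewest monomials, and let $\gamma$ be the scalar of one monomial of $f$. Then $\tau(f)-\gamma f\in\mathfrak a$ has fewer monomials, so it is zero, and all monomials of $f$ have the scalar $\gamma$. Hence $f$ is a scalar multiple of a monomial, which is a unit.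
\end{proof}

For the growth estimates let $V\subset B$ be the span of $1,x^{\pm1},y^{\pm1},z^{\pm1}$. Every finite-dimensional subspace $V'$ of $A$ lies in $V^m$ for some $m$, and then $\dim V'^{\,n}\le\dim V^{mn}$. So a bound $\dim V^n=O(n^e)$ implies $\operatorname{GKdim}A\le e$. The space $V^n$ is spanned by words of length at most $n$. In such a word move all powers of $z$ to the right; each letter $x^{\pm1}$ or $y^{\pm1}$ is then replaced by its image under some $\sigma^l$ with $|l|\le n$.

\begin{proof}[Proof of Theorem~\ref{thm:examples}\textup{(a)}]
Here $\sigma(x^iy^j)=2^i3^jx^iy^j$, and the positive rational numbers $2^i3^j$ are distinct elements of $k$. Lemma~\ref{lem:eigen} gives (H1). From $\sigma^{-n}(x)=2^{-n}x$ and $\sigma^{-n}(y)=3^{-n}y$ we get $c_n=(2^n,3^n)$; these points are distinct and rational over $k_0=\mathbb Q$. For $0\ne f=\sum a_{ij}x^iy^j$ with rational coefficients,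
\[
f(c_n)=\sum a_{ij}\,(2^i3^j)^n .
\]
As $n\to+\infty$, the nonzero term with the largest base $2^i3^j$ exceeds the sum of the others in absolute value, and as $n\to-\infty$ the term with the smallest base does. So $f(c_n)\ne0$ for $|n|$ large, and Lemma~\ref{lem:orbit} gives (H2) and (H3). The list of generators is the one in the proof of Lemma~\ref{lem:subalgebra}.

A word of length at most $n$ is a scalar multiple of $x^iy^jz^l$ with $|i|,|j|,|l|\le n$. So $\dim V^n\le(2n+1)^3$ and $\operatorname{GKdim}A\le3$. Conversely, let $V'\subset A$ be the span of $1,x,y,u$. Then $V'^{\,n}$ contains the $\binom{n+3}{3}$ linearly independent monomials $x^iy^ju^l$ with $i,j,l\ge0$ and $i+j+l\le n$, so $\operatorname{GKdim}A\ge3$.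
\end{proof}

In characteristic $p$, multiplicatively independent scalars do not suffice for (H3). For $k=\mathbb F_p(t)$, $\sigma(x)=tx$, $\sigma(y)=(1+t)y$ we have $c_n=(t^n,(1+t)^n)$, and $1+x-y$ vanishes at $c_n$ whenever $n$ is a power of $p$; by Remark~\ref{rem:H3} the algebra $A$ is then not left noetherian. The argument for (a) needs an absolute value in which different monomials grow at different rates along the orbit. With a single scalar $t$ this can be arranged by letting the exponent of $t$ grow linearly in the first coordinate and quadratically in the second. The price is a weaker bound on the growth of $A$.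

\begin{proof}[Proof of Theorem~\ref{thm:examples}\textup{(b)}]
If $\operatorname{char}k=0$, let $k_0=\mathbb Q$ with the usual absolute value and $t=2$. If $\operatorname{char}k=p$, choose $t\in k$ transcendental over $\mathbb F_p$, and let $k_0=\mathbb F_p(t)$ with the absolute value $|a|=e^{\deg a}$, where the degree of a nonzero rational function is the degree of the numerator minus that of the denominator. In both cases $|t|>1$, and $t$ is not a root of unity. Define
\[
\sigma(x)=tx,\qquad\sigma(y)=xy .
\]
This is an automorphism, with inverse $x\mapsto t^{-1}x$, $y\mapsto tx^{-1}y$. The elements $y_n=t^{n(n-1)/2}x^ny$ satisfy $y_0=y$ and $\sigma(y_n)=t^{n(n-1)/2+n}x^{n+1}y=y_{n+1}$, so $\sigma^n(y)=y_n$ for all $n\in\mathbb Z$. Solving $t^{-n}x=1$ and $t^{n(n+1)/2}x^{-n}y=1$ gives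
\[
c_n=\bigl(t^n,\,t^{n(n-1)/2}\bigr),
\]
and these points are distinct.

\emph{Conditions \textup{(H2)} and \textup{(H3)}.} For $0\ne f=\sum a_{ij}x^iy^j$ over $k_0$ we have $f(c_n)=\sum a_{ij}t^{e_{ij}(n)}$ with $e_{ij}(n)=in+jn(n-1)/2$. For $(i,j)\ne(i',j')$ the difference $e_{ij}-e_{i'j'}$ is a polynomial in $n$ of degree $2$ if $j\ne j'$ and of degree $1$ if $j=j'$, so it tends to $+\infty$ or $-\infty$ as $n\to+\infty$. Hence the ratio of the absolute values of any two nonzero terms tends to $\infty$ or $0$. One term therefore exceeds the sum of the absolute values of the others for large $n$, and $f(c_n)\ne0$ by the triangle inequality. The same argument works as $n\to-\infty$, with a possibly different dominant term. Lemma~\ref{lem:orbit} applies.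

\emph{Condition \textup{(H1)}.} Let $0\ne M=\sigma(M)$. Choose $0\ne f=\sum_jf_j(x)y^j\in M$ with the fewest nonzero $f_j$, and multiply by a power of $y$ so that $f_0\ne0$. Let $T\ni0$ be the set of $j$ with $f_j\ne0$. The set $\mathfrak a$ of all $g_0$ with $\sum_{j\in T}g_j(x)y^j\in M$ for some $g_j$ is a nonzero ideal of $k[x^{\pm1}]$. Since
\[
\sigma\Bigl(\sum_{j\in T}g_j(x)y^j\Bigr)=\sum_{j\in T}g_j(tx)x^jy^j,
\]
the ideal $\mathfrak a$ is stable under $x\mapsto tx$, and Lemma~\ref{lem:eigen} gives $1\in\mathfrak a$. So $M$ contains an element $g=\sum_{j\in T}g_jy^j$ with $g_0=1$. The element $\sigma(g)-g\in M$ involves only the powers $y^j$ with $j\in T\setminus\{0\}$, so it is zero by minimality of $T$. Thus $g_j(tx)x^j=g_j(x)$ for all $j$. If $g_j\ne0$, comparing top degrees in $x$ gives $j=0$. Hence $g=1\in M$.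

\emph{Growth.} We have $\sigma^l(x^{\pm1})\in kx^{\pm1}$ and $\sigma^l(y^{\pm1})\in kx^{\pm l}y^{\pm1}$. So a word of length at most $n$ is a scalar multiple of $x^iy^jz^l$ with $|j|,|l|\le n$ and $|i|\le n+n^2$. The number of such monomials is $O(n^4)$, and $\operatorname{GKdim}A\le4$.
\end{proof}

In both examples Proposition~\ref{prop:ext} and Lemma~\ref{lem:square} exhibit the infinite injective dimension on a single simple module: $\operatorname{Ext}^i_A(F(k),A)\ne0$ for every $i\ge2$.

\section{Finite injective and global dimension}\label{sec:finite}

Assume (H). Since $R$ is regular of dimension $d$, we have $\operatorname{gldim}R=d$, and $\operatorname{gldim}B\le d+1$ by \cite[7.5.3]{MR}. Lemma~\ref{lem:local}(d) gives, for every $A$-module $M$ and every $B$-module $W$,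
\begin{equation}\label{eq:Bvanish}
\operatorname{Ext}^j_A(M,W)=0\qquad(j>d+1).
\end{equation}
In view of $0\to A\to B\to Q^{(\mathbb N)}\to0$, it remains to bound the injective dimension of $Q$. Proposition~\ref{prop:div}(a) does not do this, since it computes $\operatorname{Ext}_A(M,Q)$ only for $M=F(N)$. We use part (b) instead: we look for a module $X$ of finite injective dimension on which $u$ is surjective with kernel $S$; then $Q\subset X$ and $X/Q$ is a $B$-module. When $S$ is self-injective, the $S$-dual of an $S$--$A$-bimodule $Q'$ has $\operatorname{Ext}$ groups dual to the groups $\operatorname{Tor}^A(Q',-)$. So we need a bimodule $Q'$ of finite projective dimension over $A$ on which right multiplication by $u$ is injective with cokernel $S$.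

Let $Q'=A/A_1A=A/IzA$, a right $A$-module. It is a left $R$-module because $RA_1=A_1$, and $IQ'=0$ because $IA=A_1uA\subset A_1A$. So $Q'$ is an $S$--$A$-bimodule. The degree $m$ part of $A_1A$ is $A_1A_{m-1}$, which is $A_m$ for $m\ge1$ and $Iz\cdot Rz^{m-1}=Iz^m$ for $m\le0$. Hence
\[
Q'=\bigoplus_{m\le0}Sz^m ,
\]
and right multiplication by $u$ is an injective $S$-linear map with image $\bigoplus_{m<0}Sz^m$ and cokernel $Q'_0=S$.

\begin{lemma}\label{lem:pd}
The right $A$-module $Q'$ has projective dimension at most $d$.
\end{lemma}

\begin{proof}
We induce a projective resolution of $S$ from $R$. Tensoring with $A$ itself is unsuitable, because the left $R$-module $A$ has the summand $Iz\cong I$; the $R$--$A$-bimodule $zA$ avoids this. Its degree $m$ part is $z^mJ_{m-1}=\sigma^m(J_{m-1})z^m=I_{(-m,-1]}z^m$, which as a left $R$-module is isomorphic to the ideal $\mathfrak a=I_{(-m,-1]}$, and $\mathfrak a+I=R$. We claim that $\operatorname{Tor}^R_i(S,\mathfrak a)=0$ for $i>0$. This can be checked after localizing at a prime $\mathfrak p$. If $\mathfrak p\supset I$, then $\mathfrak a_{\mathfrak p}=R_{\mathfrak p}$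 is free; otherwise $S_{\mathfrak p}=0$. So $\operatorname{Tor}^R_i(S,zA)=0$ for $i>0$.

Let $P_\bullet\to S$ be a resolution of length at most $d$ by projective $R$-modules. Then $P_\bullet\otimes_RzA$ is a resolution of $S\otimes_RzA=zA/IzA$, and its terms are direct summands of direct sums of copies of $zA\cong A_A$. Hence $zA/IzA$ has projective dimension at most $d$. The inclusions $IzA\subset A\subset zA$ give an exact sequence
\[
0\to Q'\to zA/IzA\to zA/A\to0,
\]
and $zA/A\cong A/uA$ has projective dimension at most $1$. For $j>d$ and any right module $Y$, the group $\operatorname{Ext}^j_A(Q',Y)$ lies between $\operatorname{Ext}^j_A(zA/IzA,Y)=0$ and $\operatorname{Ext}^{j+1}_A(zA/A,Y)=0$.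
\end{proof}

\begin{proposition}\label{prop:injQ}
If $S$ is self-injective, then $\operatorname{Ext}^j_A(M,Q)=0$ for every $A$-module $M$ and all $j>d+2$.
\end{proposition}

\begin{proof}
Let $\widehat Q=\operatorname{Hom}_S(Q',S)$, a left $A$-module via $(a\varphi)(\xi)=\varphi(\xi a)$. For a projective resolution $P_\bullet\to M$, adjunction gives $\operatorname{Hom}_A(P_\bullet,\widehat Q)\cong\operatorname{Hom}_S(Q'\otimes_AP_\bullet,S)$. Since $\operatorname{Hom}_S(-,S)$ is exact,
\[
\operatorname{Ext}^j_A(M,\widehat Q)\cong\operatorname{Hom}_S\bigl(\operatorname{Tor}^A_j(Q',M),S\bigr),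
\]
which vanishes for $j>d$ by Lemma~\ref{lem:pd}. Dualizing $0\to Q'\xrightarrow{\,\cdot u\,}Q'\to Q'_0\to0$, we see that $u$ is surjective on $\widehat Q$ with kernel $K=\operatorname{Hom}_S(Q'_0,S)$. Let $\tilde1$ be the class of $1$ in $Q'_0$. The bijection $K\to S$, $\varphi\mapsto\varphi(\tilde1)$, is $R$-linear, because $(r\varphi)(\tilde1)=\varphi(\tilde1r)=\varphi(r\tilde1)=r\varphi(\tilde1)$. Proposition~\ref{prop:div}(b) gives an exact sequence $0\to Q\to\widehat Q\to W\to0$ with $W$ a $B$-module. In
\[
\operatorname{Ext}^{j-1}_A(M,W)\to\operatorname{Ext}^j_A(M,Q)\to\operatorname{Ext}^j_A(M,\widehat Q)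
\]
the outer terms vanish for $j>d+2$, the left one by \eqref{eq:Bvanish}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:op} it suffices to treat left modules. We use that a finitely generated module $M$ over the noetherian ring $A$ has a resolution by finitely generated free modules, so that $\operatorname{Ext}^j_A(M,-)$ commutes with direct sums and direct limits.

(a) If $S$ is not self-injective, both injective dimensions are infinite by Theorem~\ref{thm:main}. Let $S$ be self-injective and $M$ finitely generated. In
\[
\operatorname{Ext}^{i-1}_A(M,B/A)\to\operatorname{Ext}^i_A(M,A)\to\operatorname{Ext}^i_A(M,B)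
\]
the left term is $\operatorname{Ext}^{i-1}_A(M,Q)^{(\mathbb N)}$ by Lemma~\ref{lem:BA}. For $i>d+3$ it vanishes by Proposition~\ref{prop:injQ}, and the right term vanishes by \eqref{eq:Bvanish}. By Baer's criterion the left injective dimension of $A$ is at most $d+3$.

(b) Let $\operatorname{gldim}A<\infty$. Then $\operatorname{gldim}S<\infty$ by \eqref{eq:FF}. Let $(T,\mathfrak n)$ be a local factor of $S$, and let $0\to G_n\to\cdots\to G_0\to T/\mathfrak n\to0$ be a minimal free resolution with $G_n\ne0$. If $n\ge1$, then $G_n$ embeds in $\mathfrak nG_{n-1}$, which is killed by the socle $\{a\in T:a\mathfrak n=0\}\ne0$; but a nonzero free module is not killed by a nonzero element. So $n=0$, the module $T/\mathfrak n$ is free, and $\mathfrak n=0$. Thus $S$ is a product of fields.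

Conversely, let $S$ be semisimple; then it is self-injective. A simple $S$-module $E$ is a direct summand of $S$, so $F(E)$ is a direct summand of $Q$, and $\operatorname{Ext}^j_A(M,F(E))=0$ for $j>d+2$. Let $M$ be finitely generated. By Lemma~\ref{lem:length}(c) and induction on length, $\operatorname{Ext}^j_A(M,Y)=0$ for $j>d+2$ and every finitely generated torsion module $Y$; passing to direct limits, this holds for every torsion module $Y$. Now let $X$ be any $A$-module, and let $Y$, $\overline X$, $Y'$ be the kernel, image and cokernel of $X\to B\otimes_AX$. The modules $Y$ and $Y'$ are torsion by Lemma~\ref{lem:local}(b). For $j>d+3$, the outer terms of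
\[
\operatorname{Ext}^{j-1}_A(M,Y')\to\operatorname{Ext}^j_A(M,\overline X)\to\operatorname{Ext}^j_A(M,B\otimes_AX)
\]
vanish, so the middle term does, and then the outer terms of
\[
\operatorname{Ext}^j_A(M,Y)\to\operatorname{Ext}^j_A(M,X)\to\operatorname{Ext}^j_A(M,\overline X)
\]
vanish. By Baer's criterion every $X$ has injective dimension at most $d+3$.
\end{proof}

\section{Limits of the construction}\label{sec:limits}

\emph{The dimension of $R$.} If $d=1$, then $R$ is a Dedekind domain and the local factors of $S$ have the form $T=D/\pi^eD$, with $D$ a discrete valuation ring and $\pi$ a uniformizer. Such a ring is self-injective: a homomorphism $\pi^aT\to T$ sends $\pi^a$ to an element killed by $\pi^{e-a}$, hence to an element of $\pi^aT$, and so it extends to $T$. By Theorem~\ref{thm:class}, infinite injective dimension within this family requires $d\ge2$, and for $d=2$ the ideal $I=\mathfrak m^2$ already produces it.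

\emph{The base field.} Let $k$ be algebraic over a finite field. Then (H2) cannot hold. Let $R=k[r_1,\dots,r_s]$, let $\mathfrak m\supset I$ be a maximal ideal, and let $\chi:R\to\overline k$ be a homomorphism with kernel $\mathfrak m$. Write each $\sigma(r_i)$ as a polynomial in the $r_j$, and let $k_1\subset\overline k$ be a finite field that contains the coefficients of these polynomials and the values $\chi(r_i)$. By induction $\chi\sigma^n(r_i)\in k_1$ for all $n\ge0$, so $\chi\sigma^n=\chi\sigma^{n'}$ for some $n<n'$. Comparing kernels gives $\sigma^{n'-n}(\mathfrak m)=\mathfrak m$, and $I+\sigma^{n'-n}(I)\subset\mathfrak m$. The construction therefore does not apply, and we do not settle the question over such fields.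

\emph{The bounds.} We do not claim that the bounds $d+2$ for the Krull dimension and $d+3$ for the injective and global dimensions are sharp.

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{MR}
McConnell and Robson, \emph{Noncommutative Noetherian Rings}.

\bibitem{YZ}
Amnon Yekutieli and James J. Zhang, \emph{Dualizing Complexes and Tilting Complexes over Simple Rings}, arXiv:math/0110008 (2001).

\end{thebibliography}
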